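\title{Groups representable by diagrams without non-Abelian free subgroups embed into Thompson's group $F$}

\begin{abstract}
Guba and Sapir asked whether every group that is representable by diagrams and contains no non-Abelian free subgroup embeds into R.~Thompson's group $F$. We prove that it does, with no finiteness or countability hypothesis on the underlying directed $2$-complex. Every diagram group is first embedded into a semidirect product $R\rtimes F$, where $R$ is a right-angled Artin group whose generators are parametrized dyadic intervals. For a subgroup $G\le R\rtimes F$ with $G\cap R$ Abelian we then find dyadic intervals with disjoint interiors on which the projection $G\to F$ can be twisted into an embedding.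
\end{abstract}

\section{Introduction}\label{sec:intro}

A semigroup presentation is a set of rules for rewriting words. A derivation that starts and ends at the same word $w$ can be drawn as a planar diagram, with one cell for each application of a relation. The picture forgets the order in which relations were applied at disjoint places of a word. If one also cancels each application that is immediately undone, the diagrams with top and bottom label $w$ form a group, the \emph{diagram group} of the presentation with base $w$. The same construction works for a directed $2$-complex $\mathcal K$ and a $1$-path $p$ in it and gives a group $\mathcal D(\mathcal K,p)$; the definitions are recalled in Section~\ref{sec:diagrams}. A group is \emph{representable by diagrams} if it is isomorphic to a subgroup of some diagram group.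

Three phenomena appear in the simplest diagram groups. Rewritings at disjoint places commute, and this produces free Abelian groups. Different rewritings at the same place satisfy no relation, and this produces free groups (Example~\ref{ex:free}). Relations that change the length of a word produce something of a different nature. Let $F$ be R.~Thompson's group, the group under composition of all increasing continuous piecewise linear maps of $[0,1]$ onto itself with finitely many breakpoints, all dyadic rationals, and with slopes integer powers of $2$. Then $F$ is the diagram group of the Dunce hat $\mathcal H_0=\langle x\mid x^2=x\rangle$ with base $x$. It is known that $F$ contains no non-Abelian free subgroup. So every subgroup of $F$ is representable by diagrams and contains no non-Abelian free subgroup. The problem, posed by Guba and Sapir \cite{GS}, is whether the converse holds.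

\medskip
\noindent\textbf{Problem.} \emph{Is it true that every group that is representable by diagrams and contains no non-Abelian free subgroup embeds into $F$?}
\medskip

It is known that such a group is an extension of a free Abelian group $A$ by a subgroup $B$ of $F$. This suggests a positive answer, because $F$ has much room for free Abelian groups: elements of $F$ that move only points of disjoint intervals commute. But the extension structure alone does not decide the question. An uncountable free Abelian group is such an extension, with $B=1$, and does not embed into the countable group $F$. The group $\langle a,b\mid bab^{-1}=a^{-1}\rangle$ is an extension of $\mathbb Z$ by $\mathbb Z$, and it does not embed into $F$ either. Indeed, let $a,b\in F$ satisfy $bab^{-1}=a^{-1}$ and $a\neq1$, and let $t_0$ be the infimum of the set of points moved by $a$. This set is preserved by $b$, so $b(t_0)=t_0$; by the chain rule $a$ and $a^{-1}$ have the same right derivative at $t_0$, which is therefore $1$; hence $a$ is the identity on some $[t_0,t_0+\delta]$, contrary to the choice of $t_0$. A positive answer thus requires geometric information about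 the extension: one has to place $A$ on disjoint intervals, in a way that is compatible with the action of $B$, and at places that $B$ does not already occupy. We show that this can always be done.

\begin{theorem}\label{thm:main}
Every group that is representable by diagrams and contains no non-Abelian free subgroup embeds into $F$. Consequently, a group is representable by diagrams and contains no non-Abelian free subgroup if and only if it is isomorphic to a subgroup of $F$; in particular all such groups are countable.
\end{theorem}

No finiteness or countability hypothesis on the directed $2$-complex is made. In other words, a group representable by diagrams either contains a non-Abelian free group or embeds into $F$.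

The proof has two independent parts. In the first (Theorem~\ref{thm:A}, proved in Section~\ref{sec:embedding}) we embed every diagram group into a group $W=R\rtimes F$, where $R$ is a right-angled Artin group. A generator of $R$ is a labeled and parametrized dyadic subinterval of $[0,1]$, and two generators commute when their intervals have disjoint interiors; a generator records which cell was applied and where. After this step diagrams disappear. A subgroup $G\le W$ without non-Abelian free subgroups meets $R$ in an Abelian group $A$, by a theorem of Baudisch. In the second part (Theorem~\ref{thm:B}) we embed every $G\le W$ with $G\cap R$ Abelian into $F$. The projection $\varphi\colon G\to F$ has kernel $A$, and we correct it by multiplying $\varphi(g)$ by elements of $F$ supported in suitable disjoint intervals. Section~\ref{sec:twist} shows this on the wreath product $\mathbb Z\wr\mathbb Z$ and isolates the data that are needed in general; Sections~\ref{sec:pure} and~\ref{sec:proofB} construct them from the combinatorics of $R$. Section~\ref{sec:criterion} gives a criterion for a subgroup of a diagram group to embed into $F$ and describes the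 embedding.

\section{Diagram groups and Squier complexes}\label{sec:diagrams}

A \emph{$1$-path} in a directed graph is a finite sequence of consecutive edges, each traversed in its direction; $|p|$ is the number of edges of $p$, and empty paths are allowed. A \emph{directed $2$-complex} $\mathcal K$ is a directed graph together with a set of \emph{$2$-cells}. Every $2$-cell $\sigma$ has a top path $\lceil\sigma\rceil$ and a bottom path $\lfloor\sigma\rfloor$, which are nonempty $1$-paths with the same initial and the same terminal vertex, and there is an involution $\sigma\mapsto\sigma^{-1}$ without fixed points that exchanges top and bottom. A semigroup presentation is the case of a graph with one vertex: there is one loop for each generator and one pair $\sigma^{\pm1}$ of $2$-cells for each relation.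

Let $\sigma$ be a $2$-cell and let $u,v$ be possibly empty $1$-paths such that $u\lceil\sigma\rceil v$ is a $1$-path. The triple $(u,\sigma,v)$ describes the rewriting $u\lceil\sigma\rceil v\to u\lfloor\sigma\rfloor v$. One draws it in the plane as a disk labeled $\sigma$, with upper boundary labeled $\lceil\sigma\rceil$ and lower boundary labeled $\lfloor\sigma\rfloor$, and with segments labeled $u$ and $v$ attached on the left and on the right. A \emph{diagram} is obtained by stacking such pictures, the bottom of each being glued to the top of the next. It is \emph{reduced} if it has no two cells labeled $\sigma$ and $\sigma^{-1}$ such that the bottom of the first is the top of the second, and \emph{reduction} is the removal of such pairs. The diagram group $\mathcal D(\mathcal K,p)$ of Guba and Sapir consists of the reduced diagrams whose top and bottom are both labeled $p$; the operation is concatenation followed by reduction. If $p$ is empty, no cell can be applied to it and $\mathcal D(\mathcal K,p)$ is trivial.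

We shall not manipulate diagrams directly but use their description as homotopy classes of derivations. The \emph{Squier complex} $\mathrm{Sq}(\mathcal K)$ has the $1$-paths of $\mathcal K$ as vertices. Its edges are the triples $(u,\sigma,v)$, going from $u\lceil\sigma\rceil v$ to $u\lfloor\sigma\rfloor v$, with $(u,\sigma,v)^{-1}=(u,\sigma^{-1},v)$. Its $2$-cells are squares, one for each way of applying two cells $\sigma_1,\sigma_2$ at disjoint places of a $1$-path $u\lceil\sigma_1\rceil v\lceil\sigma_2\rceil w$. With paths in $\mathrm{Sq}(\mathcal K)$ written from left to right, a square gives the homotopy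
\begin{equation}\label{eq:square}
(u,\sigma_1,v\lceil \sigma_2\rceil w)\,(u\lfloor \sigma_1\rfloor v,\sigma_2,w)\ \sim\ (u\lceil \sigma_1\rceil v,\sigma_2,w)\,(u,\sigma_1,v\lfloor \sigma_2\rfloor w).
\end{equation}
The theorem of Kilibarda and Guba--Sapir states that
\[
\mathcal D(\mathcal K,p)\cong\pi_1(\mathrm{Sq}(\mathcal K),p).
\]
Thus an element of $\mathcal D(\mathcal K,p)$ is a closed edge path at $p$, up to inserting and deleting subpaths $ee^{-1}$ and exchanging the two sides of \eqref{eq:square}.

\begin{example}\label{ex:free}
Let $\mathcal K$ have one vertex, one edge $x$, and for each $\lambda$ in a set $\Lambda$ a pair of cells $\sigma_\lambda^{\pm1}$ with top and bottom $x$. The component of $x^n$ in $\mathrm{Sq}(\mathcal K)$ has the single vertex $x^n$ and the loops $(x^i,\sigma_\lambda,x^{n-1-i})$, $0\le i<n$, and the squares say that loops with different $i$ commute. So $\mathcal D(\mathcal K,x^n)$ is the direct product of $n$ copies of the free group on $\Lambda$. For $|\Lambda|=1$ this is $\mathbb Z^n$; for $n=1$ it is a free group of arbitrary, possibly uncountable, rank.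
\end{example}

\section{The group $W_\Lambda=R\rtimes F$}\label{sec:W}

\subsection{Dyadic PL maps}\label{ss:PL}
Maps act on the left. A \emph{dyadic interval} is an interval $[t_0,t_1]$, $t_0<t_1$, with dyadic endpoints. A \emph{dyadic PL map} is an increasing piecewise linear homeomorphism between dyadic intervals with finitely many breakpoints, all dyadic, and with slopes powers of $2$. Going through the linear pieces from left to right, one sees that such a map and its inverse send dyadic points to dyadic points; hence dyadic PL maps are closed under composition and inversion. The group $F$ consists of the dyadic PL maps $[0,1]\to[0,1]$. An element that will serve in examples is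
\begin{equation}\label{eq:tau}
\tau(t)=2t\ \text{ on }[0,\tfrac14],\qquad \tau(t)=t+\tfrac14\ \text{ on }[\tfrac14,\tfrac12],\qquad \tau(t)=\tfrac{t+1}2\ \text{ on }[\tfrac12,1].
\end{equation}

For each $m\ge1$ fix a dyadic PL map $\alpha_m\colon[0,1]\to[0,m]$ as follows: $\alpha_1$ is the identity, and for $m\ge2$ we cut $[0,1]$ into $m$ consecutive intervals of lengths $\frac12,\frac14,\dots,2^{-(m-1)},2^{-(m-1)}$ and map them affinely onto the consecutive unit intervals. For instance $\alpha_2(t)=2t$. A dyadic interval of length $m/2^k$ with left endpoint $t_0$ is carried onto $[0,m]$ by $t\mapsto2^k(t-t_0)$. So any two dyadic intervals are related by a dyadic PL map.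

An element of $F$ is \emph{supported in} $J$ if it is the identity outside $J$. We use three facts.
\begin{itemize}
\item[(F1)] For every dyadic interval $J\subseteq[0,1]$ there is a nontrivial element of $F$ supported in $J$: conjugate $\tau$ by a dyadic PL map $[0,1]\to J$ and extend by the identity.
\item[(F2)] A nontrivial increasing homeomorphism $f$ of an interval has infinite order, since for $f(t)\ne t$ the sequence $f^n(t)$ is strictly monotone. In particular $F$ is torsion-free.
\item[(F3)] If $h$ is supported in $J$ and $f$ is the identity on $J$, then $f$ and $h$ commute, since $fhf^{-1}$ is supported in $f(J)=J$ and agrees with $h$ there. An element supported in $J'$ is, by continuity, the identity on every interval $J$ whose interior is disjoint from that of $J'$; so elements supported in intervals with disjoint interiors commute.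
\end{itemize}

\subsection{Right-angled Artin groups}\label{ss:raag}
Let $V$ be a set, possibly infinite, with a symmetric relation $\perp$ such that $y\perp y$ never holds. The \emph{right-angled Artin group} (RAAG) on $(V,\perp)$ is the group $R$ with generating set $V$ and relations $yz=zy$ for $y\perp z$. For $T\subseteq V$, killing the generators outside $T$ defines a retraction of $R$ onto $\langle T\rangle$, and $\langle T\rangle$ is the RAAG on $T$. Finitely many elements of $R$ lie in $\langle T\rangle$ for a finite $T$, so the facts recalled below pass from finite to infinite $V$.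

Words are written in the letters $y^{\pm1}$, $y\in V$, and two letters are $\perp$ if the underlying generators are. A \emph{swap} exchanges two adjacent $\perp$ letters. A \emph{canceling pair} in a word is given by a subword $y^{\varepsilon}\mathbf w\,y^{-\varepsilon}$, $\varepsilon=\pm1$, in which all letters of the possibly empty word $\mathbf w$ are $\perp y$. A word is \emph{reduced} if it has no canceling pair. Subwords and inverses of reduced words are reduced.
\begin{itemize}
\item[(R1)] \emph{Normal forms} (Baudisch 1981; Hermiller and Meier 1995). A nonempty word representing $1$ is not reduced. Two reduced words for the same element differ by swaps.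
\item[(R2)] \emph{Two-generator subgroups} (Baudisch \cite{Bau}). Two elements of $R$ either commute or freely generate a free group of rank $2$. The group $R$ is torsion-free.
\end{itemize}
Deleting a canceling pair shortens a word without changing the element. So by (R1) the reduced words are exactly the words of minimal length, and swaps preserve reducedness. The \emph{length} $|r|$ and the \emph{support} $\operatorname{supp}r\subseteq V$ of $r\in R$ are the length of a reduced word for $r$ and the finite set of generators occurring in it, and $\langle S\rangle=\{r:\operatorname{supp}r\subseteq S\}$ for $S\subseteq V$. The \emph{link} of $S$ is $\operatorname{lk}S=\{y\in V: y\perp z\text{ for all }z\in S\}$. It is disjoint from $S$, and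
\[
H(S):=\langle S\cup\operatorname{lk}S\rangle=\langle S\rangle\times\langle\operatorname{lk}S\rangle .
\]
If $b\in\langle S\rangle$ and $l\in\langle\operatorname{lk}S\rangle$, then the concatenation of reduced words for $b$ and $l$ is reduced, because a canceling pair with one letter in each word would give a generator in $S\cap\operatorname{lk}S$. Hence
\begin{equation}\label{eq:product}
|bl|=|b|+|l|,\qquad \operatorname{supp}(bl)=\operatorname{supp}b\sqcup\operatorname{supp}l .
\end{equation}

\subsection{The group $W_\Lambda$ and the two steps}
Let $\Lambda$ be a set of labels. Let $V$ be the set of pairs $y=(\lambda,\theta)$, where $\lambda\in\Lambda$ and $\theta$ is a dyadic PL map from $[0,1]$ onto a dyadic interval $I(y)\subseteq[0,1]$. Write $y\perp z$ if $I(y)$ and $I(z)$ have disjoint interiors, and let $R=R_\Lambda$ be the RAAG on $(V,\perp)$. The group $F$ acts on $V$ by $f(\lambda,\theta)=(\lambda,f\theta)$. Then $I(fy)=f(I(y))$, so the action preserves $\perp$ and extends to an action on $R$ by automorphisms. Put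
\[
W_\Lambda=R\rtimes F,\qquad frf^{-1}=f(r),\qquad \varphi\colon W_\Lambda\to F,\quad rf\mapsto f .
\]
A generator remembers a parametrization $\theta$ of its interval and not just the interval. The purpose is to make stabilizers small: $f$ fixes $y$ if and only if $f$ is the identity on $I(y)$.

\begin{theorem}\label{thm:A}
For every directed $2$-complex $\mathcal K$ and $1$-path $p$, the group $\mathcal D(\mathcal K,p)$ embeds into $W_\Lambda$, where $\Lambda$ contains exactly one $2$-cell from each pair $\{\sigma,\sigma^{-1}\}$.
\end{theorem}

\begin{theorem}\label{thm:B}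
If $G\le W_\Lambda$ and $G\cap R$ is Abelian, then $G$ embeds into $F$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:A} and~\ref{thm:B}]
A group that is representable by diagrams is isomorphic to some $G\le W_\Lambda$ by Theorem~\ref{thm:A}. If it has no non-Abelian free subgroup, then by (R2) any two elements of $G\cap R$ commute, and $G$ embeds into $F$ by Theorem~\ref{thm:B}. Conversely, $F=\mathcal D(\mathcal H_0,x)$ is a diagram group without non-Abelian free subgroups, so its subgroups have both properties. Finally, $F$ is countable.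
\end{proof}

\section{Embedding diagram groups into $W_\Lambda$}\label{sec:embedding}

We prove Theorem~\ref{thm:A}, and we may assume $|p|\ge1$. Think of a $1$-path $q$ as the interval $[0,|q|]$ cut into unit segments. An edge of the Squier complex then induces a dyadic PL map between such intervals, and a closed path induces an element of $F$. This element alone loses information: in Example~\ref{ex:free} it is always trivial. What is missing is a record of the cells that were applied and of their positions. Positions in different $1$-paths become comparable once they are all carried back to $[0,1]$ along the derivation, and the record is then a word in the generators of $R$.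

\subsection{The map $\Phi$}
For an edge $e=(u,\sigma,v)$ put $m=|\lceil\sigma\rceil|$ and $m'=|\lfloor\sigma\rfloor|$. Both numbers are at least $1$; this is where we use that tops and bottoms are nonempty. Let $\gamma_e\colon[0,|u|+m+|v|]\to[0,|u|+m'+|v|]$ be given by
\[
\gamma_e(t)=\begin{cases} t & \text{on }[0,|u|],\\ |u|+\alpha_{m'}\alpha_m^{-1}(t-|u|) & \text{on }[|u|,|u|+m],\\ t+m'-m & \text{on }[|u|+m,|u|+m+|v|].\end{cases}
\]
This is a dyadic PL map, and $\gamma_{e^{-1}}=\gamma_e^{-1}$.

Let $\pi=e_1\cdots e_k$ be a path in $\mathrm{Sq}(\mathcal K)$ through the vertices $p=q_0,q_1,\dots,q_k$. Define dyadic PL maps $\beta_i\colon[0,|q_i|]\to[0,1]$ by $\beta_0=\alpha_{|p|}^{-1}$ and $\beta_i=\beta_{i-1}\gamma_{e_i}^{-1}$. For $e_i=(u,\sigma,v)$ and $m,m'$ as above put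
\begin{equation}\label{eq:theta}
\theta_i(t)=\beta_{i-1}\bigl(|u|+\alpha_m(t)\bigr)=\beta_i\bigl(|u|+\alpha_{m'}(t)\bigr),\qquad t\in[0,1];
\end{equation}
the two expressions agree because $\gamma_{e_i}(|u|+\alpha_m(t))=|u|+\alpha_{m'}(t)$. Thus $\theta_i$ parametrizes the place of the $i$-th cell, and it can be read from the top or from the bottom of that cell. Exactly one of $\sigma,\sigma^{-1}$ lies in $\Lambda$, because the involution has no fixed points. Let $y_i=(\sigma,\theta_i)$, $\varepsilon_i=1$ if $\sigma\in\Lambda$, and $y_i=(\sigma^{-1},\theta_i)$, $\varepsilon_i=-1$ otherwise. For closed $\pi$ put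
\[
r_\pi=y_1^{\varepsilon_1}\cdots y_k^{\varepsilon_k}\in R,\qquad f_\pi=\beta_k\beta_0^{-1}\in F,\qquad \Phi(\pi)=r_\pi f_\pi\in W_\Lambda .
\]

\begin{example}
In the Dunce hat let $\sigma\in\Lambda$ have top $x^2$ and bottom $x$, write $1$ for the empty path, and consider the closed path $x\to x^2\to x^3\to x^2\to x$ with edges $(1,\sigma^{-1},1)$, $(1,\sigma^{-1},x)$, $(x,\sigma,1)$, $(1,\sigma,1)$. Here $\beta_0=\mathrm{id}$, so $\theta_1=\mathrm{id}$ and $\beta_1(t)=t/2$. Next $\theta_2(t)=\beta_1(t)=t/2$, and $\beta_2$ maps the three unit segments affinely onto $[0,\frac14]$, $[\frac14,\frac12]$, $[\frac12,1]$. Then $\theta_3(t)=\beta_2(1+2t)$ equals $\frac14+\frac t2$ on $[0,\frac12]$ and $t$ on $[\frac12,1]$, while $\beta_3(t)=t/4$ and $\beta_3(1+t)=\theta_3(t)$ for $t\in[0,1]$. Finally $\theta_4(t)=\beta_3(2t)=\beta_4(t)$ equals $t/2$, $t-\frac14$, $2t-1$ on $[0,\frac12]$, $[\frac12,\frac34]$, $[\frac34,1]$, which is $\tau^{-1}$ for the map \eqref{eq:tau}. So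
\[
\Phi(\pi)=(\sigma,\mathrm{id})^{-1}(\sigma,\theta_2)^{-1}(\sigma,\theta_3)(\sigma,\tau^{-1})\cdot\tau^{-1},
\]
and the intervals of the four letters are $[0,1]$, $[0,\frac12]$, $[\frac14,1]$, $[0,1]$.
\end{example}

\subsection{$\Phi$ is a homomorphism on $\pi_1$}
Let $\pi=e_1\cdots e_k$ and $\pi'$ be closed paths at $p$, and let $\beta_i',\theta_i'$ be the maps of $\pi'$. Since $\beta_k=f_\pi\beta_0=f_\pi\beta_0'$, the corresponding maps for the second part of $\pi\pi'$ are $f_\pi\beta_i'$ and $f_\pi\theta_i'$. Hence $r_{\pi\pi'}=r_\pi f_\pi(r_{\pi'})$ and $f_{\pi\pi'}=f_\pi f_{\pi'}$, which says $\Phi(\pi\pi')=\Phi(\pi)\Phi(\pi')$.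

To prove homotopy invariance, replace a subpath of $\pi$ by another one with the same endpoints. If both have the same composite of the maps $\gamma$, all later maps $\beta_i,\theta_i$ are unchanged; so it suffices to check, in addition, that both contribute the same element to $r_\pi$. Let $e_{i+1}=e_i^{-1}$, $e_i=(u,\sigma,v)$. Then $\beta_{i+1}=\beta_{i-1}$. The first expression in \eqref{eq:theta} for $\theta_{i+1}$ is the second expression for $\theta_i$, so $y_{i+1}=y_i$, and $\varepsilon_{i+1}=-\varepsilon_i$. The subpath $e_ie_{i+1}$ can therefore be deleted.

Now consider a square \eqref{eq:square}. Put $m_j=|\lceil\sigma_j\rceil|$, $m_j'=|\lfloor\sigma_j\rfloor|$, $n=|u|+m_1+|v|$, $n'=|u|+m_1'+|v|$. On both sides the composite of the maps $\gamma$ is the identity on $[0,|u|]$, the map $t\mapsto|u|+\alpha_{m_1'}\alpha_{m_1}^{-1}(t-|u|)$ on $[|u|,|u|+m_1]$, the map $t\mapsto n'+\alpha_{m_2'}\alpha_{m_2}^{-1}(t-n)$ on $[n,n+m_2]$, and a translation on each of the segments corresponding to $v$ and $w$. Let $\beta$ be the map at the initial vertex of the square. We claim that on both sides the parametrizations attached to $\sigma_1$ and $\sigma_2$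 are
\[
t\mapsto\beta\bigl(|u|+\alpha_{m_1}(t)\bigr),\qquad t\mapsto\beta\bigl(n+\alpha_{m_2}(t)\bigr).
\]
For the first edge of each side this is the definition. On the left side, the second edge gives $\beta\gamma^{-1}(n'+\alpha_{m_2}(t))$, where $\gamma$ belongs to the $\sigma_1$-edge and is the translation by $n'-n$ to the right of its cell. On the right side, the second edge gives $\beta\gamma^{-1}(|u|+\alpha_{m_1}(t))$, where $\gamma$ belongs to the $\sigma_2$-edge and is the identity on $[0,n]$. This proves the claim. The images $\beta[|u|,|u|+m_1]$ and $\beta[n,n+m_2]$ have disjoint interiors, so the two letters commute in $R$, and both sides contribute the same element. Hence $\Phi$ induces a homomorphism $\pi_1(\mathrm{Sq}(\mathcal K),p)\to W_\Lambda$.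

\subsection{$\Phi$ is injective}
Suppose that the kernel is nontrivial, and let $\pi=e_1\cdots e_k$, $k\ge1$, be a closed path with $\Phi(\pi)=1$ that has minimal length in its homotopy class. We show that a canceling pair in the word for $r_\pi$ comes from a pair of cells that can be canceled in $\pi$. Since $r_\pi=1$, (R1) gives $i<j$ with $y_i=y_j$, $\varepsilon_j=-\varepsilon_i$ and $y_l\perp y_i$ for $i<l<j$. Let $e_i=(u,\sigma,v)$ and $m'=|\lfloor\sigma\rfloor|$.

We claim that the bottom of the $i$-th cell survives until step $j$: for $i\le l<j$ there is a decomposition $q_l=u_l\lfloor\sigma\rfloor v_l$ with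
\begin{equation}\label{eq:survive}
\beta_l\bigl(|u_l|+\alpha_{m'}(t)\bigr)=\theta_i(t)\qquad(t\in[0,1]).
\end{equation}
For $l=i$ take $u_i=u$, $v_i=v$ and use \eqref{eq:theta}. Let $i<l<j$ and assume the claim for $l-1$. The edge $e_l$ rewrites a subpath of $q_{l-1}$ whose segment in $[0,|q_{l-1}|]$ is mapped by $\beta_{l-1}$ onto $I(y_l)$, and the distinguished segment $[|u_{l-1}|,|u_{l-1}|+m']$ is mapped onto $I(y_i)$. As $y_l\perp y_i$, the two segments have disjoint interiors. So either $e_l$ rewrites a subpath of $u_{l-1}$, turning it into a path $u_l$; then $v_l=v_{l-1}$, and $\gamma_{e_l}$ translates the distinguished segment by $|u_l|-|u_{l-1}|$. Or $e_l$ rewrites a subpath of $v_{l-1}$, turning it into $v_l$; then $u_l=u_{l-1}$, and $\gamma_{e_l}$ is the identity on the distinguished segment. In both cases \eqref{eq:survive} follows from $\beta_l\gamma_{e_l}=\beta_{l-1}$.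

The equality $y_j=y_i$ with opposite exponents means that $e_j=(u'',\sigma^{-1},v'')$ for some $u'',v''$ and $\theta_j=\theta_i$. By \eqref{eq:theta} and \eqref{eq:survive} at $t=0$ we get $\beta_{j-1}(|u''|)=\beta_{j-1}(|u_{j-1}|)$, so $|u''|=|u_{j-1}|$. Comparing $q_{j-1}=u''\lfloor\sigma\rfloor v''=u_{j-1}\lfloor\sigma\rfloor v_{j-1}$ gives $e_j=(u_{j-1},\sigma^{-1},v_{j-1})$. For $i<l<j$ let $e_l'$ be the edge obtained from $e_l$ by replacing the distinguished subpath $\lfloor\sigma\rfloor$ by $\lceil\sigma\rceil$. The relation \eqref{eq:square}, with $\sigma=\sigma_2$ if $e_l$ acts in $u_{l-1}$ and $\sigma=\sigma_1$ if it acts in $v_{l-1}$, reads $(u_{l-1},\sigma,v_{l-1})\,e_l\sim e_l'\,(u_l,\sigma,v_l)$. Therefore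
\[
e_ie_{i+1}\cdots e_j\sim e'_{i+1}\cdots e'_{j-1}\,(u_{j-1},\sigma,v_{j-1})(u_{j-1},\sigma^{-1},v_{j-1})\sim e'_{i+1}\cdots e'_{j-1},
\]
and $\pi$ is homotopic to a path of length $k-2$. This contradiction proves Theorem~\ref{thm:A}. \qed

\section{Twisting the projection to $F$}\label{sec:twist}

We turn to Theorem~\ref{thm:B}; if $\Lambda$ is empty, then $W_\Lambda=F$, so in the examples $\Lambda\ne\emptyset$. Since $\tau(t)>t$ on $(0,1)$, the dyadic intervals $J_n=[\tau^n(\frac14),\tau^{n+1}(\frac14)]$, $n\in\mathbb Z$, have pairwise disjoint interiors, and $\tau J_n=J_{n+1}$. Fix a nontrivial $h_0\in F$ supported in $J_0$ and put $h_n=\tau^nh_0\tau^{-n}$, which is supported in $J_n$.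

\begin{example}\label{ex:wreath}
Let $y_0\in V$ have $I(y_0)=J_0$, put $y_n=\tau^n(y_0)$, and let $G=\langle y_0,\tau\rangle$. The $y_n$ are pairwise $\perp$, so they form a basis of a free Abelian group $A$, and $G=A\rtimes\langle\tau\rangle\cong\mathbb Z\wr\mathbb Z$. The projection $\varphi$ kills $A$. To repair this, replace each $y_n$ by $h_n$:
\[
\psi\Bigl(\prod_n y_n^{k_n}\,\tau^m\Bigr)=\prod_n h_n^{k_n}\,\tau^m .
\]
This is a homomorphism because the $h_n$ commute and $\tau h_n\tau^{-1}=h_{n+1}$. It is injective: the right side maps $J_0$ onto $J_m$, so if it is trivial then $m=0$; and then restriction to $J_n$ gives $h_n^{k_n}=1$ and $k_n=0$. What makes the argument work is that an element of $\varphi(G)$ that returns $J_n$ to itself is the identity on $J_n$, so it cannot cancel the inserted power of $h_n$.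
\end{example}

One might hope to do this for all $G$ at once. Fix $h\in F$ and for $y=(\lambda,\theta)$ let $\eta(y)\in F$ be $\theta h\theta^{-1}$ on $I(y)$ and the identity elsewhere. Then $\eta(y)$, $\eta(z)$ commute for $y\perp z$, and $\eta(fy)=f\eta(y)f^{-1}$, so $rf\mapsto\eta(r)f$ is a homomorphism $W_\Lambda\to F$ that replaces generators by elements of $F$. But no homomorphism $W_\Lambda\to F$ is injective on all subgroups allowed in Theorem~\ref{thm:B}: two distinct generators with the same interval generate a free group of rank $2$, the homomorphism kills some nontrivial element of it, and this element generates an allowed subgroup. So the embedding must be built from $G$. The next proposition lists what has to be extracted from $G$.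

\begin{proposition}\label{prop:twist}
Let $\varphi\colon G\to F$ be a homomorphism with kernel $A$. Let $G$ act on a set $\Omega$, let $J_\omega\subseteq[0,1]$, $\omega\in\Omega$, be dyadic intervals with pairwise disjoint interiors, and let $\nu\colon G\times\Omega\to\mathbb Z$ be a function. Assume that for all $g,g'\in G$ and $\omega\in\Omega$:
\begin{itemize}
\item[(T1)] $J_{g\omega}=\varphi(g)J_\omega$;
\item[(T2)] if $g\omega=\omega$, then $\varphi(g)$ is the identity on $J_\omega$;
\item[(T3)] $\nu(gg',\omega)=\nu(g,g'\omega)+\nu(g',\omega)$;
\item[(T4)] for each $g$ only finitely many of the numbers $\nu(g,\omega)$ are nonzero;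
\item[(T5)] if $a\in A$ and $\nu(a,\omega)=0$ for all $\omega$, then $a=1$.
\end{itemize}
Then there is an embedding $\psi\colon G\to F$ such that for every $g$ the maps $\psi(g)$ and $\varphi(g)$ agree outside finitely many of the intervals $J_\omega$ and have the same image on each $J_\omega$.
\end{proposition}

\begin{proof}
In each $G$-orbit choose a point $\omega_0$ and, by (F1), a nontrivial $h_{\omega_0}\in F$ supported in $J_{\omega_0}$. For $\omega=k\omega_0$ put $h_\omega=\varphi(k)h_{\omega_0}\varphi(k)^{-1}$. This does not depend on $k$: if $k\omega_0=k'\omega_0$, then $\varphi(k^{-1}k')$ is the identity on $J_{\omega_0}$ by (T2) and commutes with $h_{\omega_0}$ by (F3). It follows that $\varphi(g)h_\omega\varphi(g)^{-1}=h_{g\omega}$. By (T1), $h_\omega$ is supported in $J_\omega$; so the $h_\omega$ commute pairwise, and each has infinite order by (F2). By (T4) we can define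
\[
\psi(g)=\prod_{\omega}h_{g\omega}^{\nu(g,\omega)}\cdot\varphi(g)=\varphi(g)\prod_{\omega}h_\omega^{\nu(g,\omega)}\in F .
\]
Moving $\varphi(g)$ to the right, replacing $\omega$ by $g'\omega$ in the first product, and using (T3), we get
\[
\psi(g)\psi(g')=\prod_\omega h_{g\omega}^{\nu(g,\omega)}\prod_\omega h_{gg'\omega}^{\nu(g',\omega)}\cdot\varphi(gg')=\prod_\omega h_{gg'\omega}^{\nu(g,g'\omega)+\nu(g',\omega)}\cdot\varphi(gg')=\psi(gg').
\]
The map $\prod_\omega h_\omega^{\nu(g,\omega)}$ is the identity outside the finitely many $J_\omega$ with $\nu(g,\omega)\ne0$, and on each $J_\omega$ it coincides with $h_\omega^{\nu(g,\omega)}$, which preserves $J_\omega$. This gives the last assertion, and in particular $\psi(g)J_\omega=J_{g\omega}$.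

Let $\psi(g)=1$. Then $J_{g\omega}=J_\omega$, hence $g\omega=\omega$ for all $\omega$, since distinct points of $\Omega$ have intervals with disjoint interiors. By (T2), $\psi(g)$ coincides with $h_\omega^{\nu(g,\omega)}$ on $J_\omega$. So $h_\omega^{\nu(g,\omega)}$ is the identity on $J_\omega$, hence everywhere, and $\nu(g,\omega)=0$ for all $\omega$. Then $\varphi(g)=\psi(g)=1$, so $g\in A$, and $g=1$ by (T5).
\end{proof}

In Example~\ref{ex:wreath} we have $\Omega=\mathbb Z$ and $\nu(\prod y_n^{k_n}\tau^m,n)=k_{n+m}$: the integer is an exponent that can be read off from the element. The next example is abstractly the same group, but it shows what happens in general.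

\begin{example}\label{ex:running}
Let $x,y,z\in V$ be distinct with $I(x)=I(y)=I(z)=J_0$; they freely generate a free group. Put $s=xy$, $g=xz\tau$, $G=\langle s,g\rangle$ and $s_n=g^nsg^{-n}$. Conjugation by $g$ is the action of $\tau$ followed by conjugation by $xz$, and $xz$ commutes with all generators whose interval is $J_n$, $n\neq0$. Hence $s_n=\tau^n(xy)$ for $n\ge0$, next $s_{-1}=\tau^{-1}\bigl((xz)^{-1}xy\,xz\bigr)=\tau^{-1}(z^{-1}yxz)$, and $s_n=\tau^n(z^{-1}yxz)$ for all $n\le-1$. The $s_n$ lie in different factors of the direct product of the groups $\langle\tau^n\{x,y,z\}\rangle$, so they form a basis of a free Abelian normal subgroup of $G$. The quotient is generated by $g$, and $\varphi(g^m)=\tau^m\ne1$ for $m\neq0$; so this subgroup is $A=G\cap R$. For \emph{every} integer $k$ the formula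
\[
\psi\Bigl(\prod_ns_n^{k_n}\,g^m\Bigr)=\prod_nh_n^{k_n}\,(h_0^k\tau)^m
\]
defines an embedding, by the argument of Example~\ref{ex:wreath}: conjugation by $h_0^k\tau$ sends $h_n$ to $h_{n+1}$, and $(h_0^k\tau)^mJ_0=J_m$.
\end{example}

Three new features appear. The elements that play the role of the $y_n$ are words and not generators; we shall find them as the \emph{pure factors} of elements of $A$. They come conjugated by foreign letters such as $z$, which must be stripped off. And an element such as $g$ may contribute to $J_0$ only a fragment $x$ of the word $xy$, to which no integer is canonically attached; the function $\nu$ will be canonical on stabilizers only, and elsewhere it involves choices that must respect (T4).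

\section{Pure elements of $R$}\label{sec:pure}

\subsection{Cyclic reduction and centralizers}
An element $c\in R$ is \emph{cyclically reduced} if no reduced word for $c$ has the form $y^\varepsilon\mathbf w\,y^{-\varepsilon}$. On a finite subset of $V$ consider the graph whose edges join distinct vertices that are \emph{not} $\perp$; a finite nonempty $S\subseteq V$ is \emph{connected} if this graph is connected. Distinct components of a finite set are $\perp$ to each other. We recall two results of Servatius \cite{Ser}.
\begin{itemize}
\item[(R3)] \emph{Conjugacy.} Every $r\in R$ equals $qcq^{-1}$ with $c$ cyclically reduced and $q,c\in\langle\operatorname{supp}r\rangle$. Two conjugate cyclically reduced elements are related by a sequence of moves $y^\varepsilon\mathbf w\mapsto\mathbf w\,y^\varepsilon$ on reduced words; so they have the same support $S$ and are conjugate by an element of $\langle S\rangle$.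
\item[(R4)] \emph{Centralizer Theorem.} Let $c\ne1$ be cyclically reduced and let $S_1,\dots,S_k$ be the components of $\operatorname{supp}c$. Then $c=d_1^{n_1}\cdots d_k^{n_k}$, where $n_i\ge1$, $d_i$ is cyclically reduced, $\operatorname{supp}d_i=S_i$, $d_i$ is not a proper power, and
\[
C_R(c)=\langle d_1\rangle\times\dots\times\langle d_k\rangle\times\langle\operatorname{lk}(\operatorname{supp}c)\rangle .
\]
\end{itemize}
The $d_i$ are determined by $c$. Indeed, if $c=\prod d_i'^{\,n_i'}$ with $n_i'\ge1$, $\operatorname{supp}d_i'=S_i$ and $d_i'$ not a proper power, then $d_i'\in C_R(c)\cap\langle S_i\rangle=\langle d_i\rangle$, so $d_i'=d_i^{\pm1}$, and $d_i'^{\,n_i'}=d_i^{n_i}$ forces the sign $+$.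

By (R3), all cyclically reduced conjugates of $r\in R$ have the same support. We denote it by $S(r)$. It depends only on the conjugacy class of $r$, and $S(r)\subseteq\operatorname{supp}r$, $S(r^{-1})=S(r)$.

\begin{definition}
An element $s\in R\setminus\{1\}$ is \emph{pure} if it is not a proper power and $S(s)$ is connected. Let $a\in R\setminus\{1\}$, $a=pcp^{-1}$ with $c$ cyclically reduced, and $c=\prod d_i^{n_i}$ as in (R4). The elements $s_i=pd_ip^{-1}$, for any choice of $p$ and $c$, are the \emph{pure factors} of $a$.
\end{definition}

Pure factors are pure, $S(s_i)=S_i$, and $a=\prod s_i^{n_i}$. Conjugates and inverses of pure elements are pure. A generator is pure. If $y\ne z$, then $yz$ is not a proper power, since the exponent sum of $y$ is $1$; it is pure if $y,z$ are not $\perp$, and it has the pure factors $y$ and $z$ if $y\perp z$. Two consequences of (R4) will be used: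
\begin{itemize}
\item[(P1)] If $c$ is pure and cyclically reduced with support $S$, then $k=1$, $n_1=1$ and $C_R(c)=\langle c\rangle\times\langle\operatorname{lk}S\rangle$.
\item[(P2)] Every element commuting with $a$ commutes with all pure factors of $a$, because each of the direct factors of $C_R(c)$ centralizes $d_i$.
\end{itemize}

In $R=R_\Lambda$ connectedness has a geometric meaning. If $S$ is connected, list its elements so that each is joined to an earlier one; the open intervals $\operatorname{int}I(y)$ then overlap successively, and $U(S)=\bigcup_{y\in S}\operatorname{int}I(y)$ is an open interval. Its closure $J(S)$ is a dyadic interval with interior $U(S)$. If $S,T$ are connected and $T\subseteq\operatorname{lk}S$, then $S\cap T=\emptyset$ and $U(S)\cap U(T)=\emptyset$. So a pure element $s$ has an interval $J(S(s))$, and Lemma~\ref{lem:commuting} will show that independent commuting pure elements have intervals with disjoint interiors.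

\subsection{Three lemmas}
The first lemma controls the elements that conjugate a pure element of $\langle S\rangle$ back into $\langle S\rangle$.

\begin{lemma}\label{lem:conj}
Let $S$ be connected and let $d,d'\in\langle S\rangle$ satisfy $S(d)=S(d')=S$. If $r\in R$ and $rdr^{-1}=d'$, then $r\in H(S)$.
\end{lemma}

\begin{proof}
By (R3), $d=qcq^{-1}$ and $d'=q'c'q'^{-1}$ with $q,q'\in\langle S\rangle$ and $c,c'$ cyclically reduced with support $S$. As $c,c'$ are conjugate, they are conjugate by an element of $\langle S\rangle$; absorbing it into $q'$ we may take $c'=c$. Then $q'^{-1}rq\in C_R(c)\subseteq H(S)$ by (R4) with $k=1$.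
\end{proof}

For a pure $s$ with $S=S(s)$ put $P(s)=\{p\in R: p^{-1}sp\in\langle S\rangle\}$. This set is nonempty by (R3), and
\begin{equation}\label{eq:coset}
P(s)=pH(S)\quad\text{for every }p\in P(s).
\end{equation}
Indeed, if $p,p'\in P(s)$, then $p^{-1}p'$ conjugates $p'^{-1}sp'$ to $p^{-1}sp$ and lies in $H(S)$ by Lemma~\ref{lem:conj}; conversely $\langle S\rangle$ is normal in $H(S)$.

\begin{lemma}\label{lem:commuting}
Let $s,s'$ be commuting pure elements with $\langle s\rangle\ne\langle s'\rangle$, let $S=S(s)$ and $p\in P(s)$. Then $p^{-1}s'p\in\langle\operatorname{lk}S\rangle$ and $S(s')\subseteq\operatorname{lk}S$.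
\end{lemma}

\begin{proof}
Since $\langle\operatorname{lk}S\rangle$ is normal in $H(S)$, by \eqref{eq:coset} we may choose $p\in P(s)$ freely; take it so that $c=p^{-1}sp$ is cyclically reduced. By (P1), $p^{-1}s'p=c^ml$ with $m\in\mathbb Z$ and $l\in\langle\operatorname{lk}S\rangle$. If $l=1$, then $m=\pm1$, because $s'\ne1$ is not a proper power, and $\langle s\rangle=\langle s'\rangle$. So $l\neq1$.

Suppose $m\ne0$; then $c^m\ne1$ as $R$ is torsion-free. By (R3) write $c^m=q_1bq_1^{-1}$ with $q_1,b\in\langle S\rangle$ and $l=q_2l'q_2^{-1}$ with $q_2,l'\in\langle\operatorname{lk}S\rangle$, where $b,l'\ne1$ are cyclically reduced. Then $bl'=(q_1q_2)^{-1}c^ml\,(q_1q_2)$ is conjugate to $s'$. We show that $bl'$ is cyclically reduced. Let $\mathbf w$ be a reduced word for $bl'$. By \eqref{eq:product} and (R1) it is obtained by swaps from a concatenation of reduced words for $b$ and $l'$, so it has exactly $|b|$ letters from $S$ and $|l'|$ letters from $\operatorname{lk}S$. Deleting the letters from $\operatorname{lk}S$ realizes the projection $H(S)\to\langle S\rangle$, so it gives a word for $b$ of length $|b|$, that is, a reduced word. In the same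 way deleting the letters from $S$ gives a reduced word for $l'$. If $\mathbf w$ began with $y^\varepsilon$ and ended with $y^{-\varepsilon}$, so would the reduced word obtained for $b$ (if $y\in S$) or for $l'$ (if $y\in\operatorname{lk}S$), which is impossible. Hence $S(s')=\operatorname{supp}b\sqcup\operatorname{supp}l'$, with both parts nonempty and $\perp$ to each other. This set is not connected, contrary to the purity of $s'$.

So $m=0$, $p^{-1}s'p=l\in\langle\operatorname{lk}S\rangle$, and $S(s')=S(l)\subseteq\operatorname{supp}l\subseteq\operatorname{lk}S$.
\end{proof}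

The third lemma will give the finiteness condition (T4). It says that cancellation between the two ends of a word does not destroy a middle part that cancels with neither end.

\begin{lemma}\label{lem:middle}
Let $\mathbf p,\mathbf w,\mathbf q$ be words such that $\mathbf p\mathbf w$ and $\mathbf w\mathbf q$ are reduced. Then every generator occurring in $\mathbf w$ lies in the support of the element represented by $\mathbf p\mathbf w\mathbf q$.
\end{lemma}

\begin{proof}
We use induction on the total length of $\mathbf p$ and $\mathbf q$. If $\mathbf p\mathbf w\mathbf q$ is reduced, the claim is the definition of support. Otherwise it has a canceling pair $y^\varepsilon,y^{-\varepsilon}$. The pair lies neither in $\mathbf w\mathbf q$ nor in $\mathbf p\mathbf w$, so $y^\varepsilon$ is in $\mathbf p$, $y^{-\varepsilon}$ is in $\mathbf q$, and all letters between them, including those of $\mathbf w$, are $\perp y$. By swaps, $\mathbf p$ becomes $\mathbf p_1y^\varepsilon$ and $\mathbf q$ becomes $y^{-\varepsilon}\mathbf q_1$. Further swaps turn $\mathbf p\mathbf w$ into $\mathbf p_1\mathbf w\,y^\varepsilon$ and $\mathbf w\mathbf q$ into $y^{-\varepsilon}\mathbf w\mathbf q_1$.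 These words are reduced, hence so are $\mathbf p_1\mathbf w$ and $\mathbf w\mathbf q_1$. Finally $\mathbf p\mathbf w\mathbf q$ and $\mathbf p_1\mathbf w\mathbf q_1$ represent the same element.
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

Let $G\le W_\Lambda$ and let $A=G\cap R$ be Abelian. It is the kernel of $\varphi|_G$, hence normal in $G$. Write $\bar g=\varphi(g)$ and $g=r_g\bar g$ with $r_g\in R$, so that $grg^{-1}=r_g\,\bar g(r)\,r_g^{-1}$ for $r\in R$. We construct the data of Proposition~\ref{prop:twist}.

\subsection{The intervals}\label{ss:omega}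
Let $\Omega$ be the set of all cyclic subgroups $\langle s\rangle$, where $s$ is a pure factor of an element of $A\setminus\{1\}$. (If $A=1$, then $\Omega$ is empty and $\psi=\varphi|_G$.) The hypothesis on $A$ is used exactly once, to prove:
\begin{equation}\label{eq:commute}
\text{pure factors of elements of $A$ commute with $A$ and with each other.}
\end{equation}
Let $s$ be a pure factor of $a$ and $s'$ a pure factor of $a'$. Every element of $A$ commutes with $a$, hence with $s$ by (P2). In particular $s$ commutes with $a'$, hence with $s'$ by (P2) again.

The group $\omega=\langle s\rangle$ is infinite cyclic with generators $s^{\pm1}$, so we can put $S_\omega=S(s)$, $J_\omega=J(S_\omega)$ and $H_\omega=H(S_\omega)$. By \eqref{eq:commute} and Lemma~\ref{lem:commuting}, $S_{\omega'}\subseteq\operatorname{lk}S_\omega$ for $\omega\ne\omega'$. Hence the sets $S_\omega$ are pairwise disjoint and the intervals $J_\omega$ have pairwise disjoint interiors.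

Let $g\in G$. The automorphism $\bar g$ of $R$ is induced by a $\perp$-preserving permutation of $V$, so it preserves reduced words, cyclically reduced elements and decompositions as in (R4). If $a=pcp^{-1}$ and $c=\prod d_i^{n_i}$, then $gag^{-1}=p'\bar g(c)p'^{-1}$ with $p'=r_g\bar g(p)$, and $g\,pd_ip^{-1}g^{-1}=p'\bar g(d_i)p'^{-1}$ is a pure factor of $gag^{-1}\in A$. So $G$ acts on $\Omega$ by conjugation, and
\[
S_{g\omega}=\bar gS_\omega,\qquad \operatorname{lk}S_{g\omega}=\bar g\operatorname{lk}S_\omega,\qquad J_{g\omega}=\bar gJ_\omega .
\]
This is (T1).

\subsection{Stabilizers}\label{ss:stab}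
Let $G_\omega$ be the stabilizer of $\omega$ in $G$.

\begin{lemma}\label{lem:stab}
Let $g\in G_\omega$ and $\omega=\langle s\rangle$. Then $\bar g$ is the identity on $J_\omega$, it acts trivially on $\langle S_\omega\rangle$, and $gsg^{-1}=s$.
\end{lemma}

\begin{proof}
The map $\bar g$ preserves $J_\omega$ and permutes the finite set $S_\omega$, so some power $\bar g^{\,n}$, $n\ge1$, fixes every $y=(\lambda,\theta)\in S_\omega$. This means $\bar g^{\,n}\theta=\theta$, so $\bar g^{\,n}$ is the identity on each $I(y)$, $y\in S_\omega$, and these intervals cover $J_\omega$. By (F2), $\bar g$ is the identity on $J_\omega$. Then $\bar g\theta=\theta$ for all $(\lambda,\theta)\in S_\omega$, so $\bar g$ acts trivially on $\langle S_\omega\rangle$.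

We have $gsg^{-1}=s^{\pm1}$. Take $p\in P(s)$, put $d=p^{-1}sp\in\langle S_\omega\rangle$ and write $p^{-1}gp=r\bar g$ with $r\in R$. Since $\bar g(d)=d$, we get $rdr^{-1}=d^{\pm1}$. If the sign is $-$, then $r,d$ satisfy the nontrivial relation $rdr^{-1}d=1$, so they commute by (R2); then $d^2=1$ and $d=1$, a contradiction.
\end{proof}

The first statement is (T2). It is the place where the parametrizations are needed. If generators were pairs (label, interval), the generator $y$ with interval $[0,1]$ would be fixed by $F$, and (T2) would fail for $G=\langle y\rangle\times F$. The last statement excludes the relation $bab^{-1}=a^{-1}$ of the introduction, and it allows us to orient all $\omega$ coherently: choose a generator $s_{\omega_0}$ for one $\omega_0$ in each orbit and put $s_{k\omega_0}=ks_{\omega_0}k^{-1}$. This is well defined by the lemma, each $s_\omega$ is a pure generator of $\omega$, and $gs_\omega g^{-1}=s_{g\omega}$ for all $g,\omega$.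

\subsection{The local part of an element}\label{ss:mu}
We want to measure what $g$ does along $s_\omega$. The element $r_g$ contains foreign conjugating letters and letters that belong to other intervals. To remove the former we conjugate $s_\omega$ into $\langle S_\omega\rangle$; to remove the latter we project $H_\omega$ onto $\langle S_\omega\rangle$. The conjugator is determined up to $H_\omega$ by \eqref{eq:coset}, and an arbitrary choice would introduce arbitrary letters from $S_\omega$ for infinitely many $\omega$. So we let $p_\omega\in P(s_\omega)$ be an element of \emph{minimal length}. Then: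
\begin{equation}\label{eq:minimal}
\text{for $r\in H_\omega$, concatenating reduced words for $p_\omega$ and $r$ gives a reduced word.}
\end{equation}
Otherwise there is a canceling pair with $y^\varepsilon$ in the first word and $y^{-\varepsilon}$ in the second. Then $y\in S_\omega\cup\operatorname{lk}S_\omega$, and $y^\varepsilon$ can be moved by swaps to the end of the word for $p_\omega$; so $p_\omega y^{-\varepsilon}\in p_\omega H_\omega$ is shorter than $p_\omega$.

Put $d_\omega=p_\omega^{-1}s_\omega p_\omega\in\langle S_\omega\rangle$, and define $r(g,\omega)\in R$ by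
\[
p_{g\omega}^{-1}\,g\,p_\omega=r(g,\omega)\,\bar g,\qquad\text{that is,}\qquad r(g,\omega)=p_{g\omega}^{-1}\,r_g\,\bar g(p_\omega).
\]
The element $p_{g\omega}^{-1}gp_\omega$ conjugates $d_\omega$ to $p_{g\omega}^{-1}gs_\omega g^{-1}p_{g\omega}=d_{g\omega}$, so $r(g,\omega)\,\bar g(d_\omega)\,r(g,\omega)^{-1}=d_{g\omega}$. Both $\bar g(d_\omega)$ and $d_{g\omega}$ lie in $\langle S_{g\omega}\rangle$, and $S(\bar g(d_\omega))=S(d_{g\omega})=S_{g\omega}$. By Lemma~\ref{lem:conj}, $r(g,\omega)\in H_{g\omega}$. Write
\[
r(g,\omega)=\mu(g,\omega)\,l(g,\omega),\qquad\mu(g,\omega)\in\langle S_{g\omega}\rangle,\quad l(g,\omega)\in\langle\operatorname{lk}S_{g\omega}\rangle .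
\]
We call $\mu(g,\omega)$ the \emph{local part} of $g$ at $\omega$. Since $l(g,\omega)$ commutes with $\langle S_{g\omega}\rangle$,
\begin{equation}\label{eq:muconj}
\mu(g,\omega)\,\bar g(d_\omega)\,\mu(g,\omega)^{-1}=d_{g\omega}.
\end{equation}
From $p_{gg'\omega}^{-1}gg'p_\omega=(p_{gg'\omega}^{-1}\,g\,p_{g'\omega})(p_{g'\omega}^{-1}\,g'p_\omega)$ we obtain $r(gg',\omega)=r(g,g'\omega)\cdot\bar g(r(g',\omega))$. Both factors lie in $H_{gg'\omega}$, and $\bar g$ maps the two direct factors of $H_{g'\omega}$ onto those of $H_{gg'\omega}$. Projecting to $\langle S_{gg'\omega}\rangle$ gives the cocycle identity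
\begin{equation}\label{eq:cocycle}
\mu(gg',\omega)=\mu(g,g'\omega)\cdot\bar g\bigl(\mu(g',\omega)\bigr),\qquad\text{and}\qquad\mu(1,\omega)=1
\end{equation}
because $r(1,\omega)=1$. This is a noncommutative form of (T3). The analog of (T4) also holds.

\begin{lemma}\label{lem:finite}
For each $g\in G$ there are only finitely many $\omega$ with $\mu(g,\omega)\ne1$.
\end{lemma}

\begin{proof}
Put $r=r(g,\omega)\in H_{g\omega}$, so that $r_g=p_{g\omega}\cdot r\cdot\bar g(p_\omega)^{-1}$, and let $\mathbf p,\mathbf w,\mathbf q$ be reduced words for the three factors. By \eqref{eq:minimal} for $g\omega$, the word $\mathbf p\mathbf w$ is reduced. Applying $\bar g$ to \eqref{eq:minimal} for $\omega$ and using $\bar g(H_\omega)=H_{g\omega}$, we see that $\mathbf q^{-1}\mathbf w^{-1}$, the concatenation of reduced words for $\bar g(p_\omega)$ and $r^{-1}$, is reduced; hence so is its inverse $\mathbf w\mathbf q$. By \eqref{eq:product} and Lemma~\ref{lem:middle}, $\operatorname{supp}\mu(g,\omega)\subseteq\operatorname{supp}r\subseteq\operatorname{supp}r_g$. So $\mu(g,\omega)\ne1$ implies that $\operatorname{supp}r_g$ meets $S_{g\omega}$. The sets $S_{g\omega}$,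 $\omega\in\Omega$, are pairwise disjoint, so there are at most $|\operatorname{supp}r_g|$ such $\omega$.
\end{proof}

Minimality of $p_\omega$ cannot be dropped. In Example~\ref{ex:wreath}, with $\omega_n=\langle y_n\rangle$, the minimal choice is $p_{\omega_n}=1$ and gives $\mu(\tau,\omega_n)=1$; the choice $p_{\omega_n}=y_n^{\,n}$ would give $\mu(\tau,\omega_n)=y_{n+1}^{-1}$ for all $n$.

\begin{example}\label{ex:running2}
We continue Example~\ref{ex:running}. Conjugating $\prod s_n^{k_n}$ by the letters $\tau^n(z)$ with $n<0$, $k_n\neq0$, gives a cyclically reduced element whose support has the components $S_n=\tau^n\{x,y\}$, $k_n\ne0$. Each $s_n$ is a pure factor of itself with $S(s_n)=S_n$, and distinct points of $\Omega$ have disjoint supports; so $\Omega=\{\omega_n\}$ with $\omega_n=\langle s_n\rangle$ and interval $J_n$. We have $p_{\omega_n}=1$ for $n\ge0$ and $p_{\omega_n}=\tau^n(z)^{-1}$, $d_{\omega_n}=\tau^n(yx)$ for $n<0$. For $n\ne-1$ we get $r(g,\omega_n)=xz\in\langle\operatorname{lk}S_{n+1}\rangle$ and $\mu(g,\omega_n)=1$. For $n=-1$ we get $r(g,\omega_{-1})=xz\cdot z^{-1}=x=\mu(g,\omega_{-1})$: the foreign letter is removed, the fragment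 $x$ remains, and \eqref{eq:muconj} reads $x\cdot yx\cdot x^{-1}=xy$.
\end{example}

\subsection{Integers on stabilizers}\label{ss:chi}
As the example shows, $\mu(g,\omega)$ need not be a power of $d_{g\omega}$. On stabilizers it is. Let $g\in G_\omega$. By Lemma~\ref{lem:stab}, $\bar g(d_\omega)=d_\omega$, so by \eqref{eq:muconj} the element $\mu(g,\omega)\in\langle S_\omega\rangle$ commutes with $d_\omega$. By (R3), $d_\omega=qcq^{-1}$ with $q\in\langle S_\omega\rangle$ and $c$ cyclically reduced; $c$ is pure with support $S_\omega$, so (P1) gives $C_R(c)\cap\langle S_\omega\rangle=\langle c\rangle$ and $C_R(d_\omega)\cap\langle S_\omega\rangle=\langle d_\omega\rangle$. Hence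
\[
\mu(g,\omega)=d_\omega^{\,\chi_\omega(g)}
\]
for a unique integer $\chi_\omega(g)$.

\begin{lemma}\label{lem:chi}
\begin{itemize}
\item[(a)] $\chi_\omega\colon G_\omega\to\mathbb Z$ is a homomorphism.
\item[(b)] $\chi_{k\omega}(kgk^{-1})=\chi_\omega(g)$ for $k\in G$, $g\in G_\omega$.
\item[(c)] $A\le G_\omega$ for all $\omega$, and if $a\in A$ and $\chi_\omega(a)=0$ for all $\omega$, then $a=1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $g,g'\in G_\omega$ the identity \eqref{eq:cocycle} becomes $\mu(gg',\omega)=\mu(g,\omega)\mu(g',\omega)$, since $\bar g$ acts trivially on $\langle S_\omega\rangle$.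

(b) Put $\mu_1=\mu(k,\omega)$ and $\mu_2=\mu(k^{-1},k\omega)\in\langle S_\omega\rangle$. Applying \eqref{eq:cocycle} twice and using $\bar g(\mu_2)=\mu_2$, we get
\[
\mu(kgk^{-1},k\omega)=\mu_1\cdot\bar k\bigl(\mu(g,\omega)\,\bar g(\mu_2)\bigr)=\mu_1\cdot\bar k(d_\omega)^{\chi_\omega(g)}\cdot\bar k(\mu_2).
\]
Also $\mu_1\bar k(\mu_2)=\mu(kk^{-1},k\omega)=1$. So the right side is $\mu_1\bar k(d_\omega)^{\chi_\omega(g)}\mu_1^{-1}$, which is $d_{k\omega}^{\,\chi_\omega(g)}$ by \eqref{eq:muconj}.

(c) The first claim is part of \eqref{eq:commute}. Let $a\in A\setminus\{1\}$ and $a=\prod s_i^{n_i}$ with pure factors $s_i$. They generate distinct points of $\Omega$, because the sets $S(s_i)$ are distinct. So $a=\prod_\omega s_\omega^{n_\omega}$, where finitely many, and at least one, of the integers $n_\omega$ are nonzero. Fix $\omega$. By Lemma~\ref{lem:commuting}, $p_\omega^{-1}s_{\omega'}p_\omega\in\langle\operatorname{lk}S_\omega\rangle$ for $\omega'\ne\omega$. Hence $r(a,\omega)=p_\omega^{-1}ap_\omega\in d_\omega^{\,n_\omega}\langle\operatorname{lk}S_\omega\rangle$ and $\chi_\omega(a)=n_\omega$.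
\end{proof}

\subsection{Extension to an integer cocycle}\label{ss:nu}
It remains to extend the $\chi_\omega$ to a function $\nu$ on $G\times\Omega$. The natural way is to fix a base point $\omega_0$ in each orbit and elements $k_\omega$ with $k_\omega\omega_0=\omega$, and to put $\nu(g,\omega)=\chi_{\omega_0}(k_{g\omega}^{-1}gk_\omega)$. Any choice gives (T3) and (T5), but not (T4): in Example~\ref{ex:wreath} the choice $k_{\omega_n}=\tau^ny_0^{\,n}$ gives $\nu(\tau,\omega_n)=\chi_{\omega_0}(y_0^{-1})=-1$ for all $n$. In view of Lemma~\ref{lem:finite} it suffices to choose the $k_\omega$ so that $\nu$ vanishes wherever $\mu$ is trivial.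

\begin{lemma}\label{lem:nu}
There is a function $\nu\colon G\times\Omega\to\mathbb Z$ that satisfies {\rm(T3)}, equals $\chi_\omega(g)$ when $g\omega=\omega$, and vanishes when $\mu(g,\omega)=1$.
\end{lemma}

\begin{proof}
Let $N$ be the set of pairs $(g,\omega)$ with $\mu(g,\omega)=1$; think of $(g,\omega)$ as an arrow from $\omega$ to $g\omega$. By \eqref{eq:cocycle}, $N$ contains all $(1,\omega)$ and is closed under composition: if $(g',\omega),(g,g'\omega)\in N$, then $(gg',\omega)\in N$. It is closed under inversion: if $(g,\omega)\in N$, then $1=\mu(g^{-1}g,\omega)=\mu(g^{-1},g\omega)$. So the relation ``$\omega\approx\omega'$ if $\omega'=g\omega$ for some $(g,\omega)\in N$'' is an equivalence relation, and each $G$-orbit is a union of $\approx$-classes.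

In each orbit choose a base point $\omega_0$. In each $\approx$-class of this orbit choose a representative $\rho$ and an element $k_\rho\in G$ with $k_\rho\omega_0=\rho$. For $\omega\approx\rho$ choose $g_\omega$ with $g_\omega\rho=\omega$ and $(g_\omega,\rho)\in N$, taking $g_\rho=1$, and put $k_\omega=g_\omega k_\rho$. Then $k_\omega\omega_0=\omega$, so $k_{g\omega}^{-1}gk_\omega\in G_{\omega_0}$, and we define
\[
\nu(g,\omega)=\chi_{\omega_0}\bigl(k_{g\omega}^{-1}\,g\,k_\omega\bigr).
\]
Since $k_{gg'\omega}^{-1}gg'k_\omega=(k_{gg'\omega}^{-1}gk_{g'\omega})(k_{g'\omega}^{-1}g'k_\omega)$, Lemma~\ref{lem:chi}(a) gives (T3). If $g\omega=\omega$, then $\nu(g,\omega)=\chi_{\omega_0}(k_\omega^{-1}gk_\omega)=\chi_\omega(g)$ by Lemma~\ref{lem:chi}(b). Let $(g,\omega)\in N$. Then $\omega$ and $g\omega$ have the same representative $\rho$, and $g_0=g_{g\omega}^{-1}gg_\omega$ fixes $\rho$. The arrow $(g_0,\rho)$ is the composition of $(g_\omega,\rho)$, $(g,\omega)$ and $(g_{g\omega}^{-1},g\omega)$, which all lie in $N$; so $\mu(g_0,\rho)=1$ and $\chi_\rho(g_0)=0$. By Lemma~\ref{lem:chi}(b), $\nu(g,\omega)=\chi_{\omega_0}(k_\rho^{-1}g_0k_\rho)=\chi_\rho(g_0)=0$.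
\end{proof}

In Example~\ref{ex:running2} the points $\omega_n$ with $n\ge0$ are equivalent, and so are those with $n\le-1$. The elements taking $\omega_{-1}$ to $\omega_0$ are the $ag$ with $a\in A$, and $\mu(ag,\omega_{-1})=(xy)^{\chi_{\omega_0}(a)}x\ne1$; so there are two classes. The choice $k_{\omega_0}=1$, $k_{\omega_{-1}}=g^{-1}s^k$ gives $\nu(g,\omega_{-1})=k$, which is the free parameter of Example~\ref{ex:running}.

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
The intervals $J_\omega$ and (T1) were obtained in Section~\ref{ss:omega}, (T2) in Lemma~\ref{lem:stab}, and (T3) in Lemma~\ref{lem:nu}. Condition (T4) follows from Lemmas~\ref{lem:finite} and~\ref{lem:nu}. For $a\in A$ we have $\nu(a,\omega)=\chi_\omega(a)$, so (T5) is Lemma~\ref{lem:chi}(c). Proposition~\ref{prop:twist} gives an embedding $G\to F$.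
\end{proof}

\begin{remark}
The proof also exhibits the extension mentioned in the introduction. By Lemma~\ref{lem:chi}, $a\mapsto(\chi_\omega(a))_\omega$ embeds $A$ into the free Abelian group $\bigoplus_\Omega\mathbb Z$, so $A$ is free Abelian, and $G/A\cong\varphi(G)\le F$. The set $\Omega$ is countable, even when $\Lambda$ is not, because the $J_\omega$ have disjoint nonempty interiors.
\end{remark}

\section{Which subgroups of a diagram group embed into $F$}\label{sec:criterion}

Let $\varphi_{\mathcal K}\colon\mathcal D(\mathcal K,p)\to F$ be the composition of the embedding of Theorem~\ref{thm:A} with $\varphi$; it sends the class of a closed path $\pi$ to $f_\pi$. The kernel of this explicit homomorphism decides whether a subgroup embeds into $F$, and the embedding is then a small modification of $\varphi_{\mathcal K}$.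

\begin{theorem}\label{thm:criterion}
Let $G\le\mathcal D(\mathcal K,p)$.
\begin{itemize}
\item[(a)] The following are equivalent: {\rm(i)} $G$ embeds into $F$; {\rm(ii)} $G$ has no non-Abelian free subgroup; {\rm(iii)} $G\cap\ker\varphi_{\mathcal K}$ is Abelian. If these conditions fail, then any two non-commuting elements of $G\cap\ker\varphi_{\mathcal K}$ freely generate a free group of rank $2$.
\item[(b)] If they hold, the embedding $\psi\colon G\to F$ can be chosen so that there is a family of dyadic intervals with pairwise disjoint interiors, permuted by $\varphi_{\mathcal K}(G)$, such that for every $g\in G$ the maps $\psi(g)$ and $\varphi_{\mathcal K}(g)$ agree outside finitely many of these intervals and have the same image on each of them.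
\end{itemize}
\end{theorem}

\begin{proof}
Identify $G$ with a subgroup of $W_\Lambda$ by Theorem~\ref{thm:A}; then $G\cap\ker\varphi_{\mathcal K}=G\cap R$. The implication (i)$\Rightarrow$(ii) holds because $F$ has no non-Abelian free subgroup. The implication (ii)$\Rightarrow$(iii) and the last statement of (a) follow from (R2), and (iii)$\Rightarrow$(i) is Theorem~\ref{thm:B}. Part (b) is the last assertion of Proposition~\ref{prop:twist} together with (T1), for the family $\{J_\omega\}$ of Section~\ref{ss:omega}.
\end{proof}

The same argument shows that the hypothesis of Theorem~\ref{thm:B} is necessary: if $G\cap R$ is not Abelian, it contains a free group of rank $2$ by (R2), and $G$ does not embed into $F$.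

\begin{thebibliography}{9}

\bibitem{Bau} Baudisch, \emph{Subgroups of semifree groups}, Acta Math. Acad. Sci. Hungar. \textbf{38} (1981).

\bibitem{GS} Victor Guba and Mark Sapir, \emph{Diagram groups are totally orderable}, arXiv:math/0305153 (2003).

\bibitem{Ser} Servatius, \emph{Automorphisms of graph groups}, J. Algebra \textbf{126} (1989).

\end{thebibliography}
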